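# The commuting tensor product of operator systems is not associative

## 1. Operator systems, commuting ucp maps, and two bracketings

**Definition (operator system).** An operator system is a unital self-adjoint subspace $\mathcal S$ of a C\*-algebra. Abstractly, it is a matrix-ordered $*$-vector space with an Archimedean matrix order unit $e$. We write $M_n(\mathcal S)^+$ for the positive cone at level $n$. A linear map $\varphi:\mathcal S\to\mathcal T$ has amplifications $\varphi^{(n)}:M_n(\mathcal S)\to M_n(\mathcal T)$; it is *ucp* if it is unital and every $\varphi^{(n)}$ preserves positivity. It is a *unital complete order embedding* if it is unital, injective, and $x\in M_n(\mathcal S)^+\iff\varphi^{(n)}(x)\in M_n(\mathcal T)^+$ for all $n$. A surjective one is a *complete order isomorphism*.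

We use three textbook facts. Every abstract operator system has a unital complete order embedding into some $B(H)$ (Choi–Effros). A ucp map from an operator subsystem of a C\*-algebra into $B(H)$ extends to a ucp map on the whole C\*-algebra (Arveson). If $t=t^*$, then $\|t\|e\pm t\ge 0$; in particular ucp maps are contractive. We identify $M_n(B(H))=B(H\otimes\mathbb C^n)$.

**Example (dimension two).** Let $\dim\mathcal S=2$. Since $\mathcal S$ is spanned by its self-adjoint elements, $\mathcal S=\mathrm{span}\{e,h\}$ with $h=h^*$ not a multiple of $e$. Let $m<M$ be the least and greatest points of the spectrum of $h$. For $x,y\in M_n$, the element $x\otimes e+y\otimes h$ is positive iff $x+\mu y\ge0$ for all $\mu$ in the spectrum, and by convexity iff this holds for $\mu=m$ and $\mu=M$. So $e\mapsto(1,1)$, $h\mapsto(m,M)$ is a complete order isomorphism of $\mathcal S$ onto $\ell_2^\infty$. There is only one operator system of dimension two.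

**Example (the system $W$).** Let $\Omega=\{1,2\}\times\{\pm1\}$, a set of four points. In $C(\Omega)=\ell^\infty_4$ put $w_0=1$ and $w_i(j,s)=s\,\delta_{ij}$ for $i=1,2$, and let $W=\mathrm{span}\{w_0,w_1,w_2\}$. These three functions are linearly independent, so $\dim W=3$. Evaluating at the four points, for $x_i\in M_n$,
$$\sum_{i=0}^2x_i\otimes w_i\in M_n(W)^+\iff x_0+s\,x_j\ge0\ \text{ for all }(j,s)\in\Omega. \tag{1}$$
For $n=1$ this is the cone over a square: $x_0\ge|x_1|$ and $x_0\ge|x_2|$. The system $W$ will produce the counterexample.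

**Definition (tensor products).** Let $\mathcal S,\mathcal T$ have units $e,f$. An operator system tensor product $\otimes_\tau$ assigns to every pair $\mathcal S,\mathcal T$ a matrix ordering on the algebraic tensor product $\mathcal S\otimes\mathcal T$ such that

1. $\mathcal S\otimes_\tau\mathcal T$ is an operator system with Archimedean matrix order unit $e\otimes f$;
2. $P\otimes Q\in M_{pq}(\mathcal S\otimes_\tau\mathcal T)^+$ for $P\in M_p(\mathcal S)^+$, $Q\in M_q(\mathcal T)^+$;
3. $\varphi\otimes\psi:\mathcal S\otimes_\tau\mathcal T\to M_{pq}$ is ucp for all ucp $\varphi:\mathcal S\to M_p$, $\psi:\mathcal T\to M_q$.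

It is *functorial* if $\varphi\otimes\psi:\mathcal S_1\otimes_\tau\mathcal T_1\to\mathcal S_2\otimes_\tau\mathcal T_2$ is ucp for all ucp $\varphi:\mathcal S_1\to\mathcal S_2$, $\psi:\mathcal T_1\to\mathcal T_2$, and *symmetric* if the flip $x\otimes y\mapsto y\otimes x$ is a complete order isomorphism $\mathcal S\otimes_\tau\mathcal T\to\mathcal T\otimes_\tau\mathcal S$.

**Definition (commuting tensor product).** For ucp maps $\varphi:\mathcal S\to B(H)$, $\psi:\mathcal T\to B(H)$ let $\varphi\cdot\psi:\mathcal S\otimes\mathcal T\to B(H)$ be the linear map with $\varphi\cdot\psi(s\otimes t)=\varphi(s)\psi(t)$. Then $x\in M_n(\mathcal S\otimes_c\mathcal T)^+$ iff $(\varphi\cdot\psi)^{(n)}(x)\ge0$ for every $H$ and all ucp $\varphi,\psi$ into $B(H)$ with commuting ranges.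

It is a known fact that $\otimes_c$ is a functorial, symmetric operator system tensor product. The check is short. The cones are closed under sums and under $x\mapsto\alpha^*x\alpha$. If $x$ and $-x$ are positive, embed $\mathcal S\subseteq B(H_1)$, $\mathcal T\subseteq B(H_2)$ and use the commuting maps $s\mapsto s\otimes1$, $t\mapsto1\otimes t$ to see that $x=0$. If $x=x^*=\sum_i\alpha_i\otimes s_i\otimes t_i$, then $\|(\varphi\cdot\psi)^{(n)}(x)\|\le r:=\sum_i\|\alpha_i\|\|s_i\|\|t_i\|$ for all pairs, so $r1\pm x\ge0$. The Archimedean property holds because operator positivity is closed under $\varepsilon\to0$. For property 2, $(\varphi\cdot\psi)^{(pq)}(P\otimes Q)$ is a product of two commuting positive operators. For property 3, use $\varphi(\cdot)\otimes1_q$ and $1_p\otimes\psi(\cdot)$. Functoriality holds because $(\varphi'\cdot\psi')\circ(\varphi\otimes\psi)=(\varphi'\varphi)\cdot(\psi'\psi)$, and symmetry because $\varphi(s)\psi(t)=\psi(t)\varphi(s)$. It is also known that $\otimes_c$ is neither left nor right injective: the cones of $\mathcal S\otimes_c\mathcal T$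 are in general not inherited when $\mathcal S$ is put inside a larger system.

**Example.** $\mathbb C\otimes_c\mathcal T=\mathcal T$: the only ucp map on $\mathbb C$ is $1\mapsto I$, so $x\in M_n(\mathcal T)$ is positive in $\mathbb C\otimes_c\mathcal T$ iff $\psi^{(n)}(x)\ge0$ for all ucp $\psi$ on $\mathcal T$, that is, iff $x\in M_n(\mathcal T)^+$.

**Definition (maximal tensor product).** $x\in M_n(\mathcal S\otimes_{\max}\mathcal T)^+$ iff for every $\epsilon>0$ there are $P\in M_p(\mathcal S)^+$, $Q\in M_q(\mathcal T)^+$ and a scalar matrix $\alpha$ with $x+\epsilon I_n\otimes e\otimes f=\alpha^*(P\otimes Q)\alpha$. For two unital C\*-algebras this is the order inherited from the maximal C\*-tensor product, the completion of the algebraic tensor product with this universal property: unital $*$-homomorphisms $\alpha:\mathcal A\to B(K)$, $\beta:\mathcal B\to B(K)$ with commuting ranges give a $*$-homomorphism $\alpha\cdot\beta$ on $\mathcal A\otimes_{\max}\mathcal B$. A ucp map on the algebraic tensor product is contractive and extends to the completion,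 so for C\*-algebras we let $\otimes_{\max}$ denote the completed C\*-algebra.

**Example.** Let $\delta_1,\delta_2$ be the minimal projections of $\ell^\infty_2$ and $x_1,x_2\in M_n(\mathcal T)^+$. With $P=\mathrm{diag}(\delta_1,\delta_2)$, $Q=x_1\oplus x_2$ and $\alpha v=e_1\otimes e_1\otimes v+e_2\otimes e_2\otimes v$ one has $\alpha^*(P\otimes Q)\alpha=\delta_1\otimes x_1+\delta_2\otimes x_2$. So this element is positive in $\ell_2^\infty\otimes_{\max}\mathcal T$.

**Definition (universal C\*-algebra).** $C^*_u(\mathcal S)$ is the C\*-algebra generated by a completely order embedded copy of $\mathcal S$ such that every ucp map from $\mathcal S$ into a unital C\*-algebra extends to a unital $*$-homomorphism of $C_u^*(\mathcal S)$.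

**Example.** $C_u^*(\ell_2^\infty)=C([0,1])$ with $\delta_1\mapsto t$, $\delta_2\mapsto1-t$. This is a complete order embedding, since $x_1t+x_2(1-t)\ge0$ on $[0,1]$ iff $x_1,x_2\ge0$; the image generates; and a ucp map $\varphi$ has $0\le\varphi(\delta_1)\le1$, so functional calculus $g\mapsto g(\varphi(\delta_1))$ is the required $*$-homomorphism.

The universal algebras describe $\otimes_c$: with $Z=C^*_u(\mathcal S)\otimes_{\max}C_u^*(\mathcal T)$,
$$\mathcal S\otimes_c\mathcal T\subseteq Z\quad\text{is a complete order inclusion.}\tag{2}$$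
Indeed, a faithful unital representation of $Z$ restricts to a commuting pair of ucp maps on $\mathcal S$ and $\mathcal T$ whose product is the inclusion, so $c$-positive elements are positive in $Z$. Conversely, a commuting ucp pair $\varphi,\psi$ extends to unital $*$-homomorphisms into $C^*(\varphi(\mathcal S))$ and $C^*(\psi(\mathcal T))$. These C\*-algebras commute because the ranges of $\varphi,\psi$ are self-adjoint. So $\varphi\cdot\psi$ extends to a $*$-homomorphism of $Z$ and is positive on elements that are positive in $Z$.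

**Definition (triple cones, associativity).** For operator systems $\mathcal S,\mathcal T,\mathcal R$, a *commuting ucp triple* consists of ucp maps $\varphi,\psi,\theta$ on $\mathcal S,\mathcal T,\mathcal R$ into a common $B(H)$ with pairwise commuting ranges. Let $M_n(\mathcal S,\mathcal T,\mathcal R)^+_c$, the *triple cone*, be the set of $x\in M_n(\mathcal S\otimes\mathcal T\otimes\mathcal R)$ with $(\varphi\cdot\psi\cdot\theta)^{(n)}(x)\ge0$ for all commuting ucp triples. The product $\otimes_c$ is *associative for $(\mathcal S,\mathcal T,\mathcal R)$* if the canonical map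
$$\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)\to(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R,\qquad s\otimes(t\otimes r)\mapsto(s\otimes t)\otimes r,$$
is a complete order isomorphism, and *associative* if this holds for all triples.

**Example.** For $\mathcal S=\mathbb C$ the triple cone is the cone of $\mathcal T\otimes_c\mathcal R$, since $\varphi(1)=I$. Both bracketings equal $\mathcal T\otimes_c\mathcal R$ as well, so associativity holds. The same works when $\mathcal T$ or $\mathcal R$ is $\mathbb C$.

**Observation.** If $(\varphi,\psi,\theta)$ is a commuting ucp triple, then $\varphi\cdot\psi$ is ucp on $\mathcal S\otimes_c\mathcal T$, and its range commutes with that of $\theta$. Likewise for $\psi\cdot\theta$. Hence *the cones of both bracketings are contained in the triple cones*.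

The order on $\mathcal S\otimes_c\mathcal T$ is tested by two commuting maps, and one expects that a triple product, however bracketed, is tested by three commuting maps. But $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ is tested by *all* ucp maps $\Phi$ on $\mathcal S\otimes_c\mathcal T$ that commute with a ucp map on $\mathcal R$, and $\Phi$ need not be a product $\varphi\cdot\psi$. The problem, from Roy Araiza, Larissa Kroell, Travis Russell and Thomas Sinclair, "Approximate factorization properties for operator systems", arXiv:2607.00177 (2026), is this: **prove or disprove that $\otimes_c$ is associative.** We shall see that it is not, and that a triple of dimensions $(3,3,4)$ already fails.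

## 2. Triples containing a system of dimension at most two

Before looking for a counterexample we find where there is none. In dimension two everything reduces to direct sums.

**Lemma 1.** Let $\mathcal T_1,\mathcal T_2,\mathcal R$ be operator systems. An element $x=(x_1,x_2)$ of $M_n((\mathcal T_1\oplus\mathcal T_2)\otimes\mathcal R)$, with $x_i\in M_n(\mathcal T_i\otimes\mathcal R)$, is positive in $(\mathcal T_1\oplus\mathcal T_2)\otimes_c\mathcal R$ iff $x_i\in M_n(\mathcal T_i\otimes_c\mathcal R)^+$ for $i=1,2$.

*Proof.* The coordinate projections $\mathcal T_1\oplus\mathcal T_2\to\mathcal T_i$ are ucp, so functoriality gives one direction. For the other, let $\Phi:\mathcal T_1\oplus\mathcal T_2\to B(H)$ and $\theta:\mathcal R\to B(H)$ be ucp with commuting ranges. Put $\Phi_1(t)=\Phi(t,0)$, which is completely positive, and $p=\Phi_1(e)\ge0$. Let $\omega$ be a state on $\mathcal T_1$ and $\varepsilon>0$. The map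
$$\Phi_{1,\varepsilon}(t)=(p+\varepsilon)^{-1/2}\big(\Phi_1(t)+\varepsilon\,\omega(t)I\big)(p+\varepsilon)^{-1/2}$$
is ucp, and its range commutes with that of $\theta$, because $p$ lies in the range of $\Phi$. So $(\Phi_{1,\varepsilon}\cdot\theta)^{(n)}(x_1)\ge0$. Conjugating by $(p+\varepsilon)^{1/2}\otimes1_n$, which commutes with the values of $\theta$, gives $(\Phi_1\cdot\theta)^{(n)}(x_1)+\varepsilon(\omega(\cdot)I\cdot\theta)^{(n)}(x_1)\ge0$, where $\Phi_1\cdot\theta(t\otimes r)=\Phi_1(t)\theta(r)$. Let $\varepsilon\to0$. The same holds for the second summand, and adding the two gives $(\Phi\cdot\theta)^{(n)}(x)\ge0$. $\square$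

**Theorem 2.** If one of $\mathcal S,\mathcal T,\mathcal R$ has dimension $\le2$, then associativity holds for $(\mathcal S,\mathcal T,\mathcal R)$. So in every counterexample all three dimensions are at least $3$.

*Proof.* Dimension one is the example of Section 1. In dimension two the system is $\ell_2^\infty=\mathbb C\oplus\mathbb C$, and Lemma 1 with $\mathbb C\otimes_c\mathcal T=\mathcal T$ gives $\ell_2^\infty\otimes_c\mathcal T=\mathcal T\oplus\mathcal T$.

If $\mathcal S=\ell_2^\infty$, then by Lemma 1
$$(\ell_2^\infty\otimes_c\mathcal T)\otimes_c\mathcal R=(\mathcal T\oplus\mathcal T)\otimes_c\mathcal R=(\mathcal T\otimes_c\mathcal R)\oplus(\mathcal T\otimes_c\mathcal R)=\ell_2^\infty\otimes_c(\mathcal T\otimes_c\mathcal R),$$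
compatibly with the canonical map. If $\mathcal R=\ell_2^\infty$, apply the flips. If $\mathcal T=\ell_2^\infty$, then by Lemma 1 and the flips both $\mathcal S\otimes_c(\mathcal R\oplus\mathcal R)$ and $(\mathcal S\oplus\mathcal S)\otimes_c\mathcal R$ are $(\mathcal S\otimes_c\mathcal R)\oplus(\mathcal S\otimes_c\mathcal R)$. $\square$

## 3. Lifting the third map to a dilation, and a C\*-algebra in the inner pair

By the Observation, associativity for a triple follows if both bracketings have the triple cones. Take $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)$. Let $x$ be in the triple cone, and let $\varphi:\mathcal S\to B(H)$, $\Theta:\mathcal T\otimes_c\mathcal R\to B(H)$ be ucp with commuting ranges. We want $(\varphi\cdot\Theta)^{(n)}(x)\ge0$. A sensible plan is to dilate $\Theta$ to a product. By (2) and Arveson, extend $\Theta$ to a ucp map $\tilde\Theta$ on $Z'=C_u^*(\mathcal T)\otimes_{\max}C_u^*(\mathcal R)$, and by Stinespring write $\tilde\Theta=V^*\pi(\cdot)V$, with $\pi$ acting on the completion of $Z'\otimes H$. Then $\pi|_{\mathcal T}$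 and $\pi|_{\mathcal R}$ are commuting ucp maps. It remains to move $\varphi$ to the large space, and the only candidate is $y\otimes h\mapsto y\otimes\varphi(s)h$.

This is where the plan stops. The inner product is $\langle y\otimes h,y'\otimes h'\rangle=\langle\tilde\Theta(y'^*y)h,h'\rangle$, and the candidate is compatible with it when $\varphi(s)$ commutes with $\tilde\Theta(Z')$. We only know that $\varphi(s)$ commutes with $\Theta(\mathcal T\otimes\mathcal R)$. Arveson's theorem extends $\Theta$ into $B(H)$, not into the von Neumann algebra $\varphi(\mathcal S)'$.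

If $\mathcal R=\mathcal A$ is a C\*-algebra, no extension is needed: the products $a'^*a$ exist in $\mathcal A$ already, and a smaller space can be built from values of $\Theta$ alone.

**Lemma 3.** Let $\mathcal A$ be a unital C\*-algebra, $\Theta:\mathcal T\otimes_c\mathcal A\to B(H)$ ucp, and $M_0$ the commutant of the range of $\Theta$. There are a Hilbert space $K$, an isometry $V:H\to K$, a ucp map $\tau:\mathcal T\to B(K)$ and unital $*$-homomorphisms $\pi:\mathcal A\to B(K)$, $\sigma:M_0\to B(K)$, with pairwise commuting ranges, such that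
$$V^*\sigma(m)\tau(t)\pi(a)V=m\,\Theta(t\otimes a).\tag{3}$$

*Proof.* **Step 1: the space.** On $\mathcal A\otimes H$ put $\langle a\otimes h,a'\otimes h'\rangle=\langle\Theta(e\otimes a'^*a)h,h'\rangle$. For $v=\sum_{i=1}^ra_i\otimes h_i$ and $\mathbf h=(h_1,\dots,h_r)$,
$$\langle v,v\rangle=\langle\Gamma\mathbf h,\mathbf h\rangle,\qquad\Gamma=\big[\Theta(e\otimes a_j^*a_i)\big]_{j,i}.$$
Since $[a_j^*a_i]_{j,i}\ge0$ in $M_r(\mathcal A)$, property 2 of tensor products makes $e\otimes[a_j^*a_i]$ positive, so $\Gamma\ge0$. Let $K$ be the completion of the quotient by null vectors.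

**Step 2: the algebra $\mathcal A$ acts.** Put $\pi(b)(a\otimes h)=ba\otimes h$. From $[a_j^*b^*ba_i]\le\|b\|^2[a_j^*a_i]$ we get $\|\pi(b)v\|\le\|b\|\|v\|$. So $\pi(b)$ is well defined and bounded. Clearly $\pi$ is unital and multiplicative, and $\langle\pi(b)(a\otimes h),a'\otimes h'\rangle=\langle\Theta(e\otimes a'^*ba)h,h'\rangle=\langle a\otimes h,\pi(b^*)(a'\otimes h')\rangle$.

**Step 3: the system $\mathcal T$ acts.** Define $\tau(t)$ through the form $\langle\tau(t)(a\otimes h),a'\otimes h'\rangle=\langle\Theta(t\otimes a'^*a)h,h'\rangle$. For $t=t^*$ the form is Hermitian. Since $(\|t\|e\pm t)\otimes[a_j^*a_i]\ge0$, its value at $(v,v)$ is at most $\|t\|\langle v,v\rangle$ in absolute value. A Hermitian form with this bound is given by a bounded self-adjoint operator on $K$ of norm at most $\|t\|$. Extend linearly to all $t$. Then $\tau(e)=1$. For complete positivity let $[t_{kl}]\in M_p(\mathcal T)^+$ and $v_l=\sum_ia_i\otimes h_i^l$ with a common list of $a_i$ (pad with zeros). Then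
$$\sum_{k,l}\langle\tau(t_{kl})v_l,v_k\rangle=\sum_{k,l,i,j}\langle\Theta(t_{kl}\otimes a_j^*a_i)h_i^l,h_j^k\rangle\ge0,$$
because $[t_{kl}]\otimes[a_j^*a_i]$ is positive by property 2.

**Step 4: the commutant acts.** Put $\sigma(m)(a\otimes h)=a\otimes mh$. The matrix $\Gamma$ commutes with $1\otimes m$ and $1\otimes m^*$, so
$$(1\otimes m)^*\Gamma(1\otimes m)=\Gamma^{1/2}(1\otimes m^*m)\Gamma^{1/2}\le\|m\|^2\Gamma,$$
and $\sigma(m)$ is well defined and bounded. It is unital and multiplicative in $m$, and $\langle\Theta(e\otimes a'^*a)mh,h'\rangle=\langle\Theta(e\otimes a'^*a)h,m^*h'\rangle$ gives $\sigma(m)^*=\sigma(m^*)$.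

**Step 5: the three actions commute.** Both $\langle\tau(t)\pi(b)(a\otimes h),a'\otimes h'\rangle$ and $\langle\tau(t)(a\otimes h),\pi(b^*)(a'\otimes h')\rangle$ equal $\langle\Theta(t\otimes a'^*ba)h,h'\rangle$, so $\tau,\pi$ commute. Next, $\langle\tau(t)\sigma(m)(a\otimes h),a'\otimes h'\rangle=\langle\Theta(t\otimes a'^*a)mh,h'\rangle=\langle\Theta(t\otimes a'^*a)h,m^*h'\rangle=\langle\tau(t)(a\otimes h),\sigma(m^*)(a'\otimes h')\rangle$, so $\tau,\sigma$ commute. That $\pi,\sigma$ commute is clear.

**Step 6: formula (3).** Let $Vh=1\otimes h$. As $\Theta(e\otimes1)=1$, $V$ is an isometry, and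
$$\langle\sigma(m)\tau(t)\pi(a)Vh,Vh'\rangle=\langle\tau(t)(a\otimes h),1\otimes m^*h'\rangle=\langle\Theta(t\otimes a)h,m^*h'\rangle=\langle m\Theta(t\otimes a)h,h'\rangle.\qquad\square$$

**Theorem 4.** If $\mathcal A$ is a unital C\*-algebra, the cones of $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal A)$ are the triple cones. By the flips, every bracketing whose inner pair contains a C\*-algebra has the triple cones. Hence associativity holds for $(\mathcal S,\mathcal T,\mathcal R)$ whenever $\mathcal T$ is a C\*-algebra, or both $\mathcal S$ and $\mathcal R$ are.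

*Proof.* Let $x\in M_n(\mathcal S,\mathcal T,\mathcal A)_c^+$, and let $\varphi:\mathcal S\to B(H)$, $\Theta:\mathcal T\otimes_c\mathcal A\to B(H)$ be ucp with commuting ranges. Apply Lemma 3. The map $\varphi$ takes values in $M_0$, so $(\sigma\circ\varphi,\tau,\pi)$ is a commuting ucp triple, and (3) gives
$$(\varphi\cdot\Theta)^{(n)}(x)=(V\otimes1_n)^*(\sigma\varphi\cdot\tau\cdot\pi)^{(n)}(x)(V\otimes1_n)\ge0.$$
With the Observation, this proves the first claim.

For the second, triple cones do not depend on the order of the factors, since the factors of $\varphi\cdot\psi\cdot\theta$ commute. The flips are complete order isomorphisms, and by functoriality so are flips of an inner pair. They carry any bracketing whose inner pair contains a C\*-algebra to the form $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal A)$. If $\mathcal T$ is a C\*-algebra, it lies in both inner pairs; if $\mathcal S$ and $\mathcal R$ are, each inner pair contains one of them. In both cases the two bracketings have the same cones. $\square$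

## 4. The cone of $W\otimes_c\mathcal R$

To exploit the obstruction of Section 3 we need a system on which both bracketings can be computed. The system $W$ has this property: positivity in $W\otimes_c\mathcal R$ is tested at the four points of $\Omega$.

**Lemma 5.** Let $\mathcal R$ be any operator system and $x=\sum_{i=0}^2w_i\otimes x_i$ with $x_i\in M_n(\mathcal R)$. Then $x\in M_n(W\otimes_c\mathcal R)^+$ iff $x_0+s\,x_j\in M_n(\mathcal R)^+$ for all $(j,s)\in\Omega$.

*The direct try for "if".* Let $\varphi:W\to B(H)$ and $\psi:\mathcal R\to B(H)$ commute. Extend $\varphi$ to $\tilde\varphi$ on $C(\Omega)$ and let $p_\omega=\tilde\varphi(1_{\{\omega\}})$. If the $p_\omega$ commuted with $\psi(\mathcal R)$, then $(\varphi\cdot\psi)^{(n)}(x)=\sum_{(j,s)}(p_{(j,s)}\otimes1_n)\,\psi^{(n)}(x_0+sx_j)$ would be a sum of products of commuting positive operators. But again the extension need not stay in the commutant. For instance, if $\varphi(w_1)=\varphi(w_2)=0$, then $p_{(1,\pm1)}=a/2$, $p_{(2,\pm1)}=(1-a)/2$ is an admissible extension for every operator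 $0\le a\le1$, while $\varphi$ itself has scalar values.

*The way around.* Dilate on the other side. Two self-adjoint contractions dilate to two self-adjoint unitaries, that is, to a representation of $\mathbb Z_2*\mathbb Z_2$. The extension $\tilde\varphi$ is used only in a minimal tensor product, where no commutation is needed. Amenability of $\mathbb Z_2*\mathbb Z_2$ then brings us back.

*Proof.* ($\Rightarrow$) Let $\psi:\mathcal R\to B(H)$ be a unital complete order embedding and let $\varphi$ be evaluation at $(j,s)$ times $I_H$. The ranges commute, and $0\le(\varphi\cdot\psi)^{(n)}(x)=\psi^{(n)}(x_0+sx_j)$.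

($\Leftarrow$) Let $\varphi,\psi$ be ucp into $B(H)$ with commuting ranges. Put $B=C^*(\varphi(W))$ and $A=C^*(\psi(\mathcal R))$. As the ranges are self-adjoint, $A$ and $B$ commute. Put $X_i=\psi^{(n)}(x_i)\in M_n(A)$. Then $X_0\pm X_j\ge0$ for $j=1,2$, so the $X_i$ are self-adjoint and $X_0\ge0$. We must show
$$(\varphi\cdot\psi)^{(n)}(x)=X_0+\sum_{j=1,2}(\varphi(w_j)\otimes1_n)X_j\ge0.$$

**Step 1: normalize and dilate, to reach a group.** Fix $\varepsilon>0$ and put $h_j=(X_0+\varepsilon)^{-1/2}X_j(X_0+\varepsilon)^{-1/2}$. Since $-(X_0+\varepsilon)\le X_j\le X_0+\varepsilon$, these are self-adjoint contractions in $M_n(A)$. As $h_j$ commutes with $(1-h_j^2)^{1/2}$, the matrices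
$$U_j=\begin{pmatrix}h_j&(1-h_j^2)^{1/2}\\(1-h_j^2)^{1/2}&-h_j\end{pmatrix}\in M_{2n}(A)\tag{4}$$
satisfy $U_j=U_j^*$ and $U_j^2=1$.

**Step 2: obtain a $*$-homomorphism on a minimal tensor product.** Let $D=C^*(\mathbb Z_2*\mathbb Z_2)$ with canonical generators $u_1,u_2$. There is a unital $*$-homomorphism $\pi:D\to M_{2n}(A)\subseteq B(H\otimes\mathbb C^{2n})$ with $\pi(u_j)=U_j$. Its range commutes with $B\otimes1_{2n}$, so $b\otimes d\mapsto(b\otimes1_{2n})\pi(d)$ is a $*$-homomorphism on $B\otimes_{\max}D$. The infinite dihedral group $\mathbb Z_2*\mathbb Z_2$ contains the infinite cyclic group generated by $u_1u_2$ with index two, hence is amenable, and so $D$ is nuclear (Lance): $B\otimes_{\max}D=B\otimes_{\min}D$.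

**Step 3: produce a positive element of $B\otimes_{\min}D$.** In $C(\Omega)\otimes_{\min}D=C(\Omega,D)$ the element $w_0\otimes1+w_1\otimes u_1+w_2\otimes u_2$ takes the values $1\pm u_j\ge0$, so it is positive. Extend $\varphi$ to a ucp map $\tilde\varphi:C(\Omega)\to B(H)$. The map $\tilde\varphi\otimes\mathrm{id}:C(\Omega)\otimes_{\min}D\to B(H)\otimes_{\min}D$ is ucp, so $1\otimes1+\sum_j\varphi(w_j)\otimes u_j\ge0$ in $B(H)\otimes_{\min}D$. This element lies in the C\*-subalgebra $B\otimes_{\min}D$ and is therefore positive there.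

**Step 4: return to $H$.** Applying the $*$-homomorphism of Step 2 gives $1+\sum_j(\varphi(w_j)\otimes1_{2n})U_j\ge0$. Compressing to the first $n$ coordinates gives $1+\sum_j(\varphi(w_j)\otimes1_n)h_j\ge0$. Conjugate by $(X_0+\varepsilon)^{1/2}\in M_n(A)$, which commutes with $\varphi(w_j)\otimes1_n$:
$$X_0+\varepsilon+\sum_j(\varphi(w_j)\otimes1_n)X_j\ge0.$$
Let $\varepsilon\to0$. $\square$

Two consequences follow. Applying Lemma 5 with $\mathcal R=W$ and then (1):
$$\sum_{i,j}x_{ij}\otimes w_i\otimes w_j\in M_n(W\otimes_cW)^+\iff x_{00}+sx_{a0}+tx_{0b}+st\,x_{ab}\ge0\quad\forall\,a,b\in\{1,2\},\ s,t=\pm1.\tag{5}$$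
Applying Lemma 5 first to $W\otimes_c(W\otimes_c\mathcal R)$ and then to $W\otimes_c\mathcal R$, with $x_{ij}\in M_n(\mathcal R)$:
$$\sum_{i,j}w_i\otimes w_j\otimes x_{ij}\in M_n(W\otimes_c(W\otimes_c\mathcal R))^+\iff x_{00}+sx_{a0}+tx_{0b}+st\,x_{ab}\in M_n(\mathcal R)^+\quad\forall\,a,b,s,t.\tag{6}$$

So $W\otimes_c(W\otimes_c\mathcal R)$ is completely understood. For the other bracketing, (5) says that $W\otimes_cW$ has *four* index pairs $(a,b)$. If we try to repeat the proof of Lemma 5 with $W\otimes_cW$ in place of $W$, four contractions $x_{ab}$ lead to free products of three or four copies of $\mathbb Z_2$, and Step 2 loses the amenability that it used. The next section measures what is lost.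

## 5. Free products of $\mathbb Z_2$ and the norm $2\sqrt{N-1}$

Let $E$ be a finite set with $N=|E|\ge2$ and let $G=\ast_{e\in E}\mathbb Z_2$, with generators $g_e=g_e^{-1}$. Each element of $G$ is a unique reduced word in the $g_e$ (no two adjacent letters equal); $|h|$ denotes its length. Let $\lambda,\rho$ be the regular representations on $\ell^2(G)$,
$$\lambda(g)\delta_h=\delta_{gh},\qquad\rho(g)\delta_h=\delta_{hg^{-1}}.$$
They commute, and $\lambda(g_e),\rho(g_e)$ are self-adjoint unitaries. Put
$$q=N-1,\qquad c=2\sqrt q=2\sqrt{N-1}.$$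

**Example.** The operator $T=\sum_e\rho(g_e)$ is the adjacency matrix of the graph on $G$ with edges $h\sim hg_e$. For $N=2$ this graph is a bi-infinite line and $c=2=N$. For $N=3$ it is the $3$-regular tree and $c=2\sqrt2<3$. In general $N^2-c^2=N^2-4(N-1)=(N-2)^2$, so $c<N$ exactly when $N\ge3$.

**First bound.**
$$\Big\|\sum_{e\in E}\rho(g_e)\Big\|\le c.\tag{7}$$
Let $f(h)=q^{-|h|/2}$. A word $h\ne1$ has one neighbor of length $|h|-1$ (cancel the last letter) and $q$ neighbors of length $|h|+1$, so
$$\sum_ef(hg_e)=\big(q^{1/2}+q\cdot q^{-1/2}\big)f(h)=c\,f(h).$$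
At $h=1$ the sum is $(q+1)q^{-1/2}=q^{1/2}+q^{-1/2}\le c=c f(1)$, since $q\ge1$. Thus $Tf\le cf$ pointwise. The matrix $T$ is symmetric with nonnegative entries, so for finitely supported $\xi,\eta$
$$|\langle T\xi,\eta\rangle|\le\tfrac12\sum_{h,h'}T(h,h')\Big(|\xi(h)|^2\tfrac{f(h')}{f(h)}+|\eta(h')|^2\tfrac{f(h)}{f(h')}\Big)\le\tfrac c2\big(\|\xi\|^2+\|\eta\|^2\big).$$
Take unit vectors and pass to the limit.

**Second bound.** For contractions $k_e\in M_n$,
$$\Big\|\sum_{e\in E}k_e\otimes\rho(g_e)\Big\|\le c.\tag{8}$$
For $\xi=\sum_h\xi_h\otimes\delta_h$ and $\eta=\sum_h\eta_h\otimes\delta_h$ in $\mathbb C^n\otimes\ell^2(G)$ put $|\xi|(h)=\|\xi_h\|$ and $|\eta|(h)=\|\eta_h\|$. Then by (7)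
$$\Big|\Big\langle\sum_ek_e\otimes\rho(g_e)\,\xi,\eta\Big\rangle\Big|=\Big|\sum_{e,h}\langle k_e\xi_h,\eta_{hg_e}\rangle\Big|\le\sum_{e,h}\|\xi_h\|\|\eta_{hg_e}\|=\langle T|\xi|,|\eta|\rangle\le c\,\|\xi\|\|\eta\|.$$

In contrast, $\sum_e\rho(g_e)\lambda(g_e)$ has the eigenvalue $N$, because
$$\rho(g)\lambda(g)\delta_1=\delta_{gg^{-1}}=\delta_1.\tag{9}$$
The gap between $c$ and $N$ separates the two bracketings: the bound $c$ decides whether a map is ucp on $W\otimes_cW$, and the value $N$ appears once that map is multiplied by $\lambda$.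

## 6. A positive element that the other bracketing rejects

Let $E\subseteq\{1,2\}^2$ with $N=|E|\in\{3,4\}$, let $G=\ast_{e\in E}\mathbb Z_2$, and let
$$R=\mathrm{span}\{1,\lambda(g_e):e\in E\}\subseteq B(\ell^2(G)).$$
Applied to $\delta_1$, the operators $1,\lambda(g_e)$ give distinct basis vectors, so $\dim R=N+1$. Let $C^*_\lambda(G)$ be the C\*-algebra generated by $\lambda(G)$.

**Theorem 6.** Let $z=w_0\otimes w_0\otimes1+\sum_{(a,b)\in E}w_a\otimes w_b\otimes\lambda(g_{ab})$. Then $z\in(W\otimes_c(W\otimes_cR))^+$ but $z\notin((W\otimes_cW)\otimes_cR)^+$. The same holds with $R$ replaced by the C\*-algebra $C^*_\lambda(G)$. Hence $\otimes_c$ is not associative.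

*Proof.* **Step 1: $z$ is positive in $W\otimes_c(W\otimes_cR)$.** By (6), the conditions are $1+st\,\lambda(g_{ab})\ge0$ for $(a,b)\in E$ and $1\ge0$ for $(a,b)\notin E$. They hold because $\lambda(g_{ab})$ is a self-adjoint unitary.

**Step 2: a map $\Phi$ on $W\otimes_cW$ that commutes with $R$.** We want a ucp map whose values can be paired with $\lambda(g_{ab})$ as in (9) and as negatively as (8) permits. On the basis $w_i\otimes w_j$ define $\Phi:W\otimes_cW\to B(\ell^2(G))$ by
$$\Phi(w_0\otimes w_0)=I,\quad\Phi(w_a\otimes w_0)=\Phi(w_0\otimes w_b)=0,\quad\Phi(w_a\otimes w_b)=\begin{cases}-\frac1c\,\rho(g_{ab}),&(a,b)\in E,\\0,&(a,b)\notin E.\end{cases}$$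

**Step 3: $\Phi$ is ucp.** It is unital. Let $x=\sum x_{ij}\otimes w_i\otimes w_j\in M_n(W\otimes_cW)^+$. Averaging the inequalities (5) for $(s,t)$ and $(-s,-t)$ gives
$$x_{00}\pm x_{ab}\ge0\qquad(a,b\in\{1,2\}),$$
so $x_{00}\ge0$ and all $x_{ab}$ are self-adjoint. Replace $x$ by $x+\varepsilon1$, so that $x_{00}\ge\varepsilon$. Then $k_{ab}=x_{00}^{-1/2}x_{ab}x_{00}^{-1/2}$ are self-adjoint contractions, and by (8)
$$\Phi^{(n)}(x)=(x_{00}^{1/2}\otimes I)\Big(I-\frac1c\sum_{e\in E}k_e\otimes\rho(g_e)\Big)(x_{00}^{1/2}\otimes I)\ge0.$$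
Let $\varepsilon\to0$.

**Step 4: the pairing is negative.** The range of $\Phi$ commutes with the range of the inclusion $\iota:R\to B(\ell^2(G))$, since $\lambda$ and $\rho$ commute. If $z$ were positive in $(W\otimes_cW)\otimes_cR$, then $(\Phi\cdot\iota)(z)\ge0$. But by (9)
$$\langle(\Phi\cdot\iota)(z)\delta_1,\delta_1\rangle=1-\frac1c\sum_{e\in E}\langle\rho(g_e)\lambda(g_e)\delta_1,\delta_1\rangle=1-\frac{N}{2\sqrt{N-1}}<0,$$
because $N^2-4(N-1)=(N-2)^2>0$ for $N\ge3$. (For $N=3$ the value is $1-3/(2\sqrt2)\approx-0.061$, for $N=4$ it is $1-2/\sqrt3\approx-0.155$.)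

**Step 5: the C\*-algebra.** Equivalence (6) holds for any $\mathcal R$, and the inclusion of $C_\lambda^*(G)$ into $B(\ell^2(G))$ also commutes with $\rho$. So Steps 1–4 hold verbatim with $C^*_\lambda(G)$ in place of $R$. In both cases the canonical map $W\otimes_c(W\otimes_cR)\to(W\otimes_cW)\otimes_cR$ is not even positive. $\square$

With $N=3$ the dimensions are $(3,3,4)$; by Theorem 2 every counterexample has all dimensions at least $3$. Whether $(3,3,3)$ occurs is not settled here.

**One outer C\*-algebra is not enough.** The triple $(W,W,C^*_\lambda(G))$ fails, and by the flips so does $(C^*_\lambda(G),W,W)$. So in Theorem 4 it does not suffice that only one of the outer factors is a C\*-algebra.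

**Both directions can fail at once.** By the flips, $(R\otimes_cW)\otimes_cW\to R\otimes_c(W\otimes_cW)$ is not positive. Now let $\mathcal S=\mathcal R=W\oplus R$ and $\mathcal T=W$. With a state $\omega$ on $W$, the ucp map $x\mapsto(x,\omega(x)1)$ followed by the coordinate projection is the identity of $W$, and similarly for $R$. By functoriality, if $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)\to(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ were positive, then so would be the composition $W\otimes_c(W\otimes_cR)\to\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)\to(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R\to(W\otimes_cW)\otimes_cR$, which is the canonical map, contrary to Theorem 6. Selecting $R$ in the first factor and $W$ in the third excludes positivity in the other direction. So for this triple neither canonical direction is positive.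

## 7. The exact threshold $2\sqrt{N-1}/N$

How far apart are the two bracketings? We put a parameter in front of the sum, and also allow more copies of $W$.

**Theorem 7.** Let $k\ge2$, $E\subseteq\{1,2\}^k$, $N=|E|\ge2$, $G=\ast_{e\in E}\mathbb Z_2$. Let $R$ be $C^*_\lambda(G)$, or $C^*(G)$, or $\mathrm{span}\{1,g_e\}$ inside one of these. Let $V_1=W$, $V_{k+1}=W\otimes_cV_k$, and $Y_0=R$, $Y_{k+1}=W\otimes_cY_k$. For $t\in\mathbb R$ let
$$z_t=1+t\sum_{e\in E}w_{e_1}\otimes\cdots\otimes w_{e_k}\otimes g_e.$$
Then
$$z_t\in Y_k^+\iff|t|\le1,\qquad z_t\in(V_k\otimes_cR)^+\iff|t|\le\frac{2\sqrt{N-1}}N.$$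

With $E=\{1,2\}^k$ and $N=2^k\to\infty$ the second threshold tends to $0$, so iterating gives arbitrarily large discrepancies. For $N=2$ both thresholds equal $1$.

*Proof.* Write $w_I=w_{I_1}\otimes\cdots\otimes w_{I_k}$ for $I\in\{0,1,2\}^k$, and $x_0$ for the coefficient of $w_{(0,\dots,0)}$.

**Step 1: the cones of $Y_k$ and $V_k$.** By induction from Lemma 5, starting from $R$ itself or from (1), the element $\sum_Iw_I\otimes x_I$ is positive in $M_n(Y_k)$ (resp. $M_n(V_k)$) iff for all $j\in\{1,2\}^k$ and $s\in\{\pm1\}^k$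
$$x(j,s):=\sum_{I:\,I_l\in\{0,j_l\}}\Big(\prod_{l:\,I_l\ne0}s_l\Big)x_I\tag{10}$$
is positive in $M_n(R)$ (resp. in $M_n$).

**Step 2: the threshold in $Y_k$.** For $z_t$, the only $I$ with nonzero coefficient are $0$ and the $e\in E$. So (10) reads $1+t\big(\prod_ls_l\big)g_j$ if $j\in E$, and $1$ otherwise. The conditions are $1\pm tg_e\ge0$ for $e\in E$. As $g_e$ is self-adjoint with $\|g_e\|=1$, they hold iff $|t|\le1$.

**Step 3: necessity of $|t|\le c/N$ in $V_k\otimes_cR$.** We imitate Section 6. For a sign $\kappa=\pm1$ let $\Phi_\kappa(1)=I$, $\Phi_\kappa(w_e)=-\frac\kappa c\rho(g_e)$ for $e\in E$, and $\Phi_\kappa=0$ on all other basis vectors $w_I$. Let $x\in M_n(V_k)^+$. Average $x(j,s)$ over all $s$ with $\prod_ls_l=\epsilon$, where $\epsilon=\pm1$ is fixed. For a proper nonempty $L\subset\{1,\dots,k\}$ the product $\prod_{l\in L}s_l$ averages to $0$: flipping one coordinate in $L$ and one outside $L$ preserves $\prod_l s_l$ and reverses the sign. So the average is $x_0+\epsilon x_j\ge0$. Thus $x_0\pm x_j\ge0$ for all $j$, and Step 3 of the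 proof of Theorem 6, with (8), shows that $\Phi_\kappa$ is ucp. Its range commutes with that of the ucp map $R\to B(\ell^2(G))$, $g_e\mapsto\lambda(g_e)$ (for $C^*(G)$ this is the regular representation). If $z_t\in(V_k\otimes_cR)^+$, the vector state at $\delta_1$ gives $1-\kappa tN/c\ge0$ for both signs, that is, $|t|\le c/N$.

**Step 4: reduction of sufficiency to $t=c/N$.** The set of $t$ with $z_t\in(V_k\otimes_cR)^+$ is convex. The map $w_0\mapsto w_0$, $w_i\mapsto-w_i$ is composition with $(j,s)\mapsto(j,-s)$, hence a complete order automorphism of $W$. Applied to the first leg, it is a complete order automorphism of $V_k\otimes_cR$ by functoriality, and it sends $z_t$ to $z_{-t}$. So it suffices to treat $t=c/N$.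

**Step 5: dilate the map on $R$.** Let $\Theta:V_k\to B(H)$ and $\psi:R\to B(H)$ be ucp with commuting ranges. Put $r_e=\Theta(w_e)$ and $h_e=\psi(g_e)$; the $h_e$ are self-adjoint contractions. Let $U_e\in M_2(C^*(\psi(R)))$ be the self-adjoint unitary built from $h_e$ as in (4). As $G$ is a free product, $g_e\mapsto U_e$ defines a unitary representation $U$ of $G$ on $H\otimes\mathbb C^2$, and it commutes with $\hat r_e=r_e\otimes1_2$. We shall prove $1+\frac cN\sum_e\hat r_eU_e\ge0$. Compression to the first coordinate of $\mathbb C^2$ then gives $1+\frac cN\sum_er_eh_e=(\Theta\cdot\psi)(z_{c/N})\ge0$, as required.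

**Step 6: positive elements of $V_k$ from finite pieces of $\lambda$.** Now no amenability is available, so we let $\Theta$ act on matrices. For a finite $F\subseteq G$ let $\Delta_e=P_F\lambda(g_e)|_{\ell^2(F)}$, where $P_F$ is the projection onto $\ell^2(F)$; it is a self-adjoint contraction. The element $1_F\otimes1+\sum_e\Delta_e\otimes w_e$ is positive in $M_F(V_k)$, because its values (10) are $1_F\pm\Delta_j$ or $1_F$. Apply $\Theta$ and tensor with $1_2$:
$$1+\sum_e\Delta_e\otimes\hat r_e\ge0\quad\text{on }\ell^2(F)\otimes H\otimes\mathbb C^2.\tag{11}$$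

**Step 7: an isometry that turns $\Delta_e$ into $U_e$.** Let $\xi$ be a real unit vector supported in $F$ and put $K\eta=\sum_{h\in F}\xi(h)\,\delta_h\otimes U(h)^*\eta$. Then $K^*K=\sum_h\xi(h)^2U(h)U(h)^*=1$. Since $\Delta_e\delta_h=\delta_{g_eh}$ if $g_eh\in F$ and $0$ otherwise,
$$K^*(\Delta_e\otimes\hat r_e)K=\sum_{h,\,g_eh\in F}\xi(g_eh)\xi(h)\,U(g_eh)\,\hat r_e\,U(h)^*=\langle\lambda(g_e)\xi,\xi\rangle\,\hat r_eU_e,$$
where we used that $\hat r_e$ commutes with $U$ and $U(g_eh)U(h)^*=U_e$. So (11) gives
$$1+\sum_e\langle\lambda(g_e)\xi,\xi\rangle\,\hat r_eU_e\ge0.\tag{12}$$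

**Step 8: choose $\xi$ to reach $c/N$.** Let $S_n$ be the sphere $\{|h|=n\}$, so that $|S_n|=(q+1)q^{n-1}$ for $n\ge1$. Let $\xi_m(h)=(m|S_n|)^{-1/2}$ for $1\le|h|=n\le m$, and $0$ otherwise. Then $\|\xi_m\|^2=\sum_{n=1}^m\frac1m=1$. Permutations of the generators are automorphisms of $G$ that preserve length, so $\langle\lambda(g_e)\xi_m,\xi_m\rangle$ is the same for all $e$. In the graph with edges $h\sim g_eh$, each element of $S_{n+1}$ has exactly one neighbor in $S_n$, so there are $|S_{n+1}|$ edges between $S_n$ and $S_{n+1}$; all edges join consecutive spheres. Summing over $e$ counts each edge twice, so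
$$\langle\lambda(g_e)\xi_m,\xi_m\rangle=\frac1N\cdot\frac2m\sum_{n=1}^{m-1}\frac{|S_{n+1}|}{\sqrt{|S_n||S_{n+1}|}}=\frac{2\sqrt q}N\cdot\frac{m-1}m\longrightarrow\frac cN.$$
Letting $m\to\infty$ in (12) gives $1+\frac cN\sum_e\hat r_eU_e\ge0$, which completes Step 5. $\square$

## 8. Extensions into von Neumann algebras

In Section 3 the dilation argument stopped because Arveson's extension leaves the commutant. That is exactly the obstruction.

**Theorem 8.** For fixed operator systems $\mathcal S,\mathcal T$ the following are equivalent: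

- (i) $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ has the triple cones for all operator systems $\mathcal R$;
- (ii) $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal A=\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal A)$ for all unital C\*-algebras $\mathcal A$;
- (iii) every ucp map from $\mathcal S\otimes_c\mathcal T$ into a von Neumann algebra $M$ extends to a ucp map $C_u^*(\mathcal S)\otimes_{\max}C_u^*(\mathcal T)\to M$.

*Proof.* Put $\mathcal X=\mathcal S\otimes_c\mathcal T$ and $Z=C_u^*(\mathcal S)\otimes_{\max}C_u^*(\mathcal T)$; by (2), $\mathcal X\subseteq Z$.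

**(i)$\Rightarrow$(ii).** By (i) the left side of (ii) has the triple cones, and by Theorem 4 so does the right side.

**(ii)$\Rightarrow$(iii).** Let $\Phi:\mathcal X\to M\subseteq B(H)$ be ucp and put $\mathcal A=M'$. Then $\Phi\cdot\mathrm{id}:\mathcal X\otimes_c\mathcal A\to B(H)$ is ucp, because the ranges commute. By (ii) and Theorem 4, $\mathcal X\otimes_c\mathcal A$ has the triple cones of $(\mathcal S,\mathcal T,\mathcal A)$.

*Step 1: these cones are inherited from $Z\otimes_{\max}\mathcal A$.* This will allow Arveson's theorem to be applied. A faithful unital representation of $Z\otimes_{\max}\mathcal A$ restricts to a commuting ucp triple on $\mathcal S,\mathcal T,\mathcal A$, so elements of the triple cone are positive in $Z\otimes_{\max}\mathcal A$. Conversely, let $(\varphi,\psi,\theta)$ be a commuting ucp triple into $B(H_1)$. As in (2), $\varphi\cdot\psi$ extends to a $*$-homomorphism $\chi:Z\to B(H_1)$ with values in $C^*(\varphi(\mathcal S)\cup\psi(\mathcal T))$, so $\chi(Z)\subseteq\theta(\mathcal A)'$. Apply Lemma 3 with $\mathbb C$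 in place of $\mathcal T$ and $\Theta=\theta$: it gives commuting $*$-homomorphisms $\pi$ of $\mathcal A$ and $\sigma$ of $\theta(\mathcal A)'$ with $V^*\sigma(m)\pi(a)V=m\theta(a)$. So $\chi\cdot\theta=V^*\big((\sigma\chi)\cdot\pi\big)V$ is a compression of a $*$-homomorphism of $Z\otimes_{\max}\mathcal A$, hence ucp on $Z\otimes_{\max}\mathcal A$. Therefore $\varphi\cdot\psi\cdot\theta$ is positive, at every matrix level, on elements that are positive in $Z\otimes_{\max}\mathcal A$.

*Step 2: extend, and force the range into $M$.* By Step 1 and Arveson, $\Phi\cdot\mathrm{id}$ extends to a ucp map $\Psi:Z\otimes_{\max}\mathcal A\to B(H)$. As $\Psi(1\otimes a)=a$, the restriction of $\Psi$ to $1\otimes\mathcal A$ is multiplicative, so $1\otimes\mathcal A$ lies in the multiplicative domain of $\Psi$ (Choi). Hence for $y\in Z$, $a\in\mathcal A$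
$$\Psi(y\otimes1)\,a=\Psi(y\otimes a)=a\,\Psi(y\otimes1),$$
and $\Psi(Z\otimes1)\subseteq\mathcal A'=M''=M$. The ucp map $y\mapsto\Psi(y\otimes1)$ extends $\Phi$.

**(iii)$\Rightarrow$(i).** We run the plan of Section 3, which now goes through. Let $x\in M_n(\mathcal S,\mathcal T,\mathcal R)_c^+$, and let $\Phi:\mathcal X\to B(H)$, $\theta:\mathcal R\to B(H)$ be ucp with commuting ranges. Then $M=\theta(\mathcal R)'$ is a von Neumann algebra containing $\Phi(\mathcal X)$. By (iii), $\Phi$ extends to a ucp map $\tilde\Phi:Z\to M$. Apply Lemma 3 with $\mathbb C$ in place of $\mathcal T$, $\mathcal A=Z$, $\Theta=\tilde\Phi$. Since $\tilde\Phi(Z)\subseteq\theta(\mathcal R)'$, the map $\theta$ takes values in $M_0=\tilde\Phi(Z)'$. So $(\pi|_{\mathcal S},\pi|_{\mathcal T},\sigma\circ\theta)$ is a commuting ucp triple, and (3) gives $V^*\pi(s\otimes t)\,\sigma(\theta(r))V=\Phi(s\otimes t)\theta(r)$. Hence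
$$(\Phi\cdot\theta)^{(n)}(x)=(V\otimes1_n)^*\big(\pi|_{\mathcal S}\cdot\pi|_{\mathcal T}\cdot\sigma\theta\big)^{(n)}(x)(V\otimes1_n)\ge0.$$
Thus triple cones are contained in the cones of $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$, and the Observation gives the other inclusion. $\square$

**Example.** The map $\Phi$ of Theorem 6 shows concretely how (iii) fails for $\mathcal S=\mathcal T=W$. It takes values in the von Neumann algebra $M=\iota(R)'$. If it extended to a ucp map $C^*_u(W)\otimes_{\max}C^*_u(W)\to M$, the argument for (iii)$\Rightarrow$(i), applied to this $\Phi$ and $\theta=\iota$, would give $(\Phi\cdot\iota)(z)\ge0$, since $z$ lies in the triple cone by Step 1 of Theorem 6 and the Observation. But $\langle(\Phi\cdot\iota)(z)\delta_1,\delta_1\rangle<0$.
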